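# The exponent $n-1$ for measure equivalence of lattices in $\mathrm{SO}(n,1)$

## 1. A $\Gamma$-invariant marker in $\Lambda$ and its drift

Let $\Gamma$ and $\Lambda$ be finitely generated groups with commuting, free, measure-preserving actions on a standard measure space $(X,\mu)$, where $\mu$ is non-zero and $\sigma$-finite. Fix a fundamental domain $X_\Gamma$ for $\Gamma$ and a fundamental domain $X_\Lambda$ for $\Lambda$, with $0<\mu(X_\Gamma)<\infty$ and $0<\mu(X_\Lambda)<\infty$. We freely discard null $\Gamma\times\Lambda$-invariant sets, so a fundamental domain meets each orbit exactly once. Write $|\cdot|_\Lambda$ for a word length on $\Lambda$ and $d_\Lambda(\lambda,\lambda')=|\lambda^{-1}\lambda'|_\Lambda$, a left-invariant metric. Let $\varphi:X\to\Lambda$ be the $\Lambda$-coordinate, defined by $x\in\varphi(x)X_\Lambda$. Then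
$$\varphi(\lambda x)=\lambda\varphi(x)\qquad(\lambda\in\Lambda).$$

The proof turns on the following construction. Choose, measurably, a point $q(x)\in\Gamma x$ that depends only on the orbit $\Gamma x$, and read off its $\Lambda$-coordinate: $\omega=\varphi\circ q:X\to\Lambda$. This $\omega$ is $\Gamma$-invariant; call any $\Gamma$-invariant measurable map $X\to\Lambda$ a *marker*. A marker need not be $\Lambda$-equivariant, so for $u\in\Lambda$ we may compare $\omega(x)$ with $u\,\omega(u^{-1}x)$. Lemma 1 says that if the powers of $u$ go to infinity linearly in $\Lambda$, then on average these two elements are far apart.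

We use one counting identity all the time. For measurable $A\subset X$ and $F\ge0$,
$$\int_A F\,d\mu=\int_{X_\Gamma}\ \sum_{\gamma\in\Gamma:\ \gamma x\in A}F(\gamma x)\,d\mu(x),\tag{1}$$
because $X=\bigsqcup_\gamma\gamma X_\Gamma$; likewise for $\Lambda$. In particular a $\Gamma$-invariant $F\ge 0$ has the same integral over every $\Gamma$-fundamental domain.

**Lemma 1 (drift).** Let $\omega:X\to\Lambda$ be measurable and $\Gamma$-invariant, let $u\in\Lambda$, and let $\kappa>0$ be such that $|u^N|_\Lambda\ge\kappa N$ for all $N\ge1$. If $K:X\to[0,\infty]$ is measurable, $\Gamma$-invariant, and $d_\Lambda(\omega(x),u\,\omega(u^{-1}x))\le K(x)$ for a.e. $x$, then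
$$\int_{X_\Gamma}K\,d\mu\ \ge\ \tfrac12\,\kappa\,\mu(X_\Gamma).$$

**Proof.** Apply the hypothesis at $u^{-k}x$, multiply on the left by $u^k$, and sum over $0\le k<N$. By the triangle inequality and left invariance,
$$d_\Lambda\big(\omega(x),u^N\omega(u^{-N}x)\big)\le\sum_{k=0}^{N-1}K(u^{-k}x).\tag{2}$$
Integrate over $X_\Gamma$. Since the actions commute, $u^{-k}X_\Gamma$ is again a $\Gamma$-fundamental domain, so each term on the right integrates to $\int_{X_\Gamma}K$. For the left side, choose $\rho$ with $\mu\{x\in X_\Gamma:|\omega(x)|_\Lambda>\rho\}\le\frac14\mu(X_\Gamma)$; this is possible since $\mu(X_\Gamma)<\infty$. By $\Gamma$-invariance of $\omega$, the set $\{x\in X_\Gamma:|\omega(u^{-N}x)|_\Lambda>\rho\}$ has the same measure as $\{x\in X_\Gamma:|\omega(x)|_\Lambda>\rho\}$. Hence on a part of $X_\Gamma$ of measure at least $\frac12\mu(X_\Gamma)$ the left side of (2) is at least $|u^N|_\Lambda-2\rho\ge\kappa N-2\rho$. Therefore $N\int_{X_\Gamma}K\ge\frac12\mu(X_\Gamma)(\kappa N-2\rho)$. Divide by $N$ and let $N\to\infty$. $\square$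

For a small example take $X=\mathbb R$ with Lebesgue measure, $\Gamma=\mathbb Z$ acting by $x\mapsto x+i$, and $\Lambda=\mathbb Z$ acting by $x\mapsto x+j\sqrt2$, with $X_\Gamma=[0,1)$ and $X_\Lambda=[0,\sqrt2)$. Then $\varphi(x)=\lfloor x/\sqrt2\rfloor$. Let $q(x)=\{x\}$ be the fractional part; then $\omega\equiv0$. For $u=1\in\Lambda$ the points $q(x)=\{x\}$ and $u\,q(u^{-1}x)=\sqrt2+\{x-\sqrt2\}$ lie in the same $\Gamma$-orbit. Their difference is an integer in $(\sqrt2-1,\sqrt2+1)$, so it is $1$ or $2$, while $\varphi$ takes the values $0$ and $1$ on them. So a step of size at most $2$ in $\Gamma$ costs one letter in $\Lambda$.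

This is what the construction is for. Suppose $q(x)$ and $u\,q(u^{-1}x)$, which both lie in $\Gamma x$, always differ by an element of a fixed finite set $S\subset\Gamma$. Put
$$h(x)=\max_{s\in S}|\varphi(x)^{-1}\varphi(sx)|_\Lambda .$$
Since $\varphi(u\,q(u^{-1}x))=u\,\omega(u^{-1}x)$, Lemma 1 applies with $K=h\circ q$. If $u$ is very long in $\Lambda$ but $S$ is fixed, then $h$ must be large on average over the chosen points: *bounded steps in $\Gamma$ are forced to cost many letters in $\Lambda$*. For hyperbolic lattices such $u$ come from deep inside a cusp of $\Lambda$.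

## 2. Integrable couplings and three theorems

**Definition (coupling, cocycles, $\mathrm L^p$).** A quadruple $(X,\mu,X_\Gamma,X_\Lambda)$ as in Section 1 is a *measure equivalence coupling* between $\Gamma$ and $\Lambda$; the fundamental domains are part of the data. For $x\in X_\Lambda$, $\alpha(\gamma,x)\in\Lambda$ is the unique element with $\alpha(\gamma,x)\gamma x\in X_\Lambda$; define $\beta(\lambda,y)\in\Gamma$ for $y\in X_\Gamma$ symmetrically. For $0<p\le\infty$ the coupling is $\mathrm L^p$ if $|\alpha(\gamma,\cdot)|_{S_\Lambda}\in\mathrm L^p(X_\Lambda,\mu)$ for every $\gamma$ and $|\beta(\lambda,\cdot)|_{S_\Gamma}\in\mathrm L^p(X_\Gamma,\mu)$ for every $\lambda$. The groups are *$\mathrm L^p$ measure equivalent* if some coupling between them is $\mathrm L^p$.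

The choice of finite generating sets does not matter. In the example of Section 1, $\alpha(i,x)$ is the $j$ with $x+i+j\sqrt2\in[0,\sqrt2)$, so $|\alpha(i,x)|\le|i|/\sqrt2+1$. The function $\beta$ is bounded in the same way, and the coupling is $\mathrm L^\infty$.

In terms of $\varphi$: for $x\in X_\Lambda$ we have $\gamma x\in\alpha(\gamma,x)^{-1}X_\Lambda$, so $\varphi(\gamma x)=\alpha(\gamma,x)^{-1}$. The function $x\mapsto|\varphi(x)^{-1}\varphi(\gamma x)|_\Lambda$ is $\Lambda$-invariant and equals $|\alpha(\gamma,\cdot)|$ on $X_\Lambda$. Hence $h$ is $\Lambda$-invariant and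
$$h=\max_{s\in S}|\alpha(s,\cdot)|\quad\text{on }X_\Lambda.\tag{3}$$
The formula $\gamma\cdot x=\alpha(\gamma,x)\gamma x$ defines a measure-preserving action of $\Gamma$ on $X_\Lambda\cong X/\Lambda$, and $\alpha(\gamma\gamma',x)=\alpha(\gamma,\gamma'\cdot x)\,\alpha(\gamma',x)$.

A lattice in $\mathrm{SO}(n,1)$ is *uniform* if it is cocompact. A theorem of Shalom says that for $n\ge3$ any two lattices in $\mathrm{SO}(n,1)$ are $\mathrm L^p$ measure equivalent for all $p<n-1$. Delabie, Koivisto, Le Maître and Tessera ("Quantitative measure equivalence between amenable groups", arXiv:2002.00719, 2020) ask, for $\Gamma$ uniform and $\Lambda$ non-uniform, whether this extends to all $p<\infty$, or whether on the contrary it fails as soon as $p>n-1$, or maybe even at $p=n-1$. The second alternative holds, endpoint included.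

Throughout $n\ge3$, $d=n-1\ge2$, $G=\mathrm{Isom}(\mathbb H^n)$, and $G^0$ is its identity component.

**Theorem 1.** Let $\Gamma$ (resp. $\Lambda$) be a uniform (resp. non-uniform) lattice in $\mathrm{SO}(n,1)$. In every $\mathrm L^1$ coupling between them there is $\gamma\in\Gamma$ with $|\alpha(\gamma,\cdot)|_{S_\Lambda}\notin\mathrm L^{n-1}(X_\Lambda)$. Hence $\Gamma,\Lambda$ are not $\mathrm L^p$ measure equivalent for any $p\ge n-1$.

With Shalom's theorem: $\Gamma$ and $\Lambda$ are $\mathrm L^p$ measure equivalent if and only if $p<n-1$.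

**Theorem 2.** Let $\Gamma,\Lambda$ be as in Theorem 1 and let $\psi:[0,\infty)\to[0,\infty)$ be convex, nondecreasing, $\psi(0)=0$, $\psi\not\equiv0$. Call a coupling $\psi$-integrable if for each $\gamma$ there is $\delta>0$ with $\int_{X_\Lambda}\psi(\delta|\alpha(\gamma,\cdot)|)\,d\mu<\infty$, and likewise for $\beta$. A $\psi$-integrable coupling exists if and only if $\int_1^\infty\psi(t)\,t^{-n}\,dt<\infty$. In that case there is one with $\beta(\lambda,\cdot)$ bounded for each $\lambda$.

**Theorem 3.** Let $\Gamma,\Lambda$ be lattices in $\mathrm{SO}(n,1)$, $n\ge3$. If both are uniform, or if their images in $G$ are commensurable up to conjugation in $G$, they are $\mathrm L^\infty$ measure equivalent. In all other cases they are $\mathrm L^p$ measure equivalent if and only if $p<n-1$.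

To see what Theorem 2 adds, take $\psi(t)=\int_0^t s^{n-2}(\log(e+s))^{-2}ds$. For $n=3$ the logarithmic derivative of the integrand is $\frac1s-\frac{2}{(e+s)\log(e+s)}$. It is positive because $y\log y-2y+2e$ is nondecreasing for $y\ge e$ and equals $e>0$ at $y=e$; for larger $n$ it only grows. So $\psi$ is convex, $\psi(t)\le t\psi'(t)=t^{n-1}(\log(e+t))^{-2}$, and $\int_1^\infty\psi(t)t^{-n}dt\le\int_1^\infty\frac{dt}{t(\log(e+t))^2}<\infty$. There is a $\psi$-integrable coupling although $\psi$ beats every $t^p$ with $p<n-1$; at $t^{n-1}$ itself there is none.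

We quote the following. First, Selberg's lemma, the Bieberbach theorem, the Švarc–Milnor lemma, and the cusp structure of lattices in $G$ (Garland–Raghunathan). Second, from Bader–Furman–Sauer, "Integrable measure equivalence and rigidity of hyperbolic lattices", Invent. Math. 194 (2013), the statement (BFS) recalled in Section 7. Third, for Theorem 3 only, Ratner's measure classification theorem.

## 3. Passing to torsion-free lattices and to ergodic couplings

**Finite index subgroups.** Let $\Gamma_0\le\Gamma$ and $\Lambda_0\le\Lambda$ have finite index, $\Lambda=\bigsqcup_j\Lambda_0s_j$. Then $\bigsqcup_js_jX_\Lambda$ is a fundamental domain for $\Lambda_0$. For $x\in X_\Lambda$ and $\gamma\in\Gamma_0$ write $s_j\alpha(\gamma,x)^{-1}=\lambda_0s_k$ with $\lambda_0\in\Lambda_0$. Then $\gamma s_jx=s_j\alpha(\gamma,x)^{-1}(\gamma\cdot x)=\lambda_0s_k(\gamma\cdot x)$. So the new cocycle at $s_jx$ is $\lambda_0^{-1}=s_k\alpha(\gamma,x)s_j^{-1}$, and its length in $\Lambda_0$ is at most $C|\alpha(\gamma,x)|+C$. The same holds for $\beta$. So an $\mathrm L^p$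 coupling of $\Gamma,\Lambda$ gives one of $\Gamma_0,\Lambda_0$, and if every $|\alpha(\gamma,\cdot)|$ was in $\mathrm L^{n-1}$, the new ones are too. The same is true for $\psi$-integrability, since with $\delta'=\delta/(2C)$
$$\psi\big(\delta'(C|\alpha|+C)\big)=\psi\big(\tfrac{\delta|\alpha|+\delta}2\big)\le\tfrac12\psi(\delta|\alpha|)+\tfrac12\psi(\delta),$$
and the domain has finite measure.

The map $\mathrm{SO}(n,1)\to G$ has finite kernel and image containing $G^0$. By Selberg's lemma a lattice in $\mathrm{SO}(n,1)$ has a torsion-free finite index subgroup, which therefore injects into $G$, and we may also make it land in $G^0$. So for non-existence statements we may assume that $\Gamma,\Lambda$ are torsion-free lattices in $G^0\subset G$. Uniformity and non-uniformity are preserved.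

**Ergodicity.** Decompose $\mu|_{X_\Lambda}$ into ergodic finite measures for the $\Gamma$-action on $X_\Lambda$ and extend each to $X=\bigsqcup_\lambda\lambda X_\Lambda$ by $\Lambda$-invariance. This writes $\mu=\int\mu_\omega\,d\omega$ with $\mu_\omega$ invariant and ergodic under $\Gamma\times\Lambda$. Since $\int\mu_\omega(X_\Gamma)\,d\omega=\mu(X_\Gamma)<\infty$, almost every $\mu_\omega(X_\Gamma)$ is finite, and it is positive because $X=\Gamma X_\Gamma$. So almost every $\mu_\omega$ gives a coupling with the same fundamental domains. By Fubini, integrability of any of countably many functions of the form $\psi(\delta_\gamma|\alpha(\gamma,\cdot)|)$, $\psi(\delta_\lambda|\beta(\lambda,\cdot)|)$ passes to almost every $\mu_\omega$. So in non-existence proofs, where such integrability is assumed, we may take the coupling ergodic if we wish.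

## 4. Horoballs, heights and undistorted parabolic elements

We use upper half-space coordinates $(a,t)\in\mathbb R^d\times\mathbb R_{>0}$; the volume is $t^{-n}\,da\,dt$. The ball $\bar B((a,t),R)$ has heights in $[e^{-R}t,e^Rt]$ and horizontal coordinates within $t\sinh R$ of $a$ (it is the Euclidean ball with centre $(a,t\cosh R)$ and radius $t\sinh R$). Also $d((a,t),(a',t))\le|a-a'|/t$, by a horizontal path.

**Cusps.** Let $\Lambda$ be a lattice in $G$ or $\mathrm{SO}(n,1)$. There are finitely many closed horoballs $B_1,\dots,B_r$ ($r=0$ iff $\Lambda$ is uniform) such that translates $\lambda B_i,\lambda'B_j$ are equal or disjoint, $\lambda B_i\cap B_j\ne\emptyset$ implies $i=j$ and $\lambda\in\Lambda_i:=\mathrm{Stab}_\Lambda(B_i)$, and $\Lambda$ acts cocompactly on $\mathbb H^n\setminus\bigcup\Lambda\mathring B_i$. In coordinates with $B_i=\{t\ge1\}$, the group $\Lambda_i$ preserves $t$ and acts on $\mathbb R^d$ properly and cocompactly by Euclidean isometries. By Bieberbach a finite index subgroup of the image of $\Lambda_i$ acts as a lattice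 of translations.

For $n=3$ consider $\Lambda=\mathrm{PSL}_2(\mathbb Z[i])$ acting on $\mathbb C\times\mathbb R_{>0}$. The matrix with rows $(a,b)$ and $(c,e)$ sends $(\zeta,t)$ to height $t/(|c\zeta+e|^2+|c|^2t^2)$. If $c\ne0$ and $t\ge2$ this is at most $1/(|c|^2t)\le\frac12$; if $c=0$ then $|e|=1$ and the height is preserved. So the translates of $\{t\ge2\}$ are equal to it or disjoint from it. For a given point only finitely many $(c,e)$ make $|c\zeta+e|^2+|c|^2t^2$ smaller than a given bound, so each orbit has a highest point. Translate it so that $|\mathrm{Re}\,\zeta|,|\mathrm{Im}\,\zeta|\le\frac12$. The inversion ($a=e=0$, $b=-1$, $c=1$) does not raise it, so $|\zeta|^2+t^2\ge1$ and $t\ge1/\sqrt2$. Hence the complement of the open horoballs is covered by translates of the compact set $\{|\mathrm{Re}\,\zeta|,|\mathrm{Im}\,\zeta|\le\frac12,\ 1/\sqrt2\le t\le2\}$. After the dilation by $\frac12$ we have $B=\{t\ge1\}$.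

**Depth.** Let $\tau(z)$ be the distance from $z$ to $\partial(\lambda B_i)$ if $z\in\lambda B_i$, and $\tau(z)=0$ outside the horoballs; so $\tau=\log t$ on $B_i=\{t\ge1\}$. It is $\Lambda$-invariant. It is $1$-Lipschitz, being the supremum of the $1$-Lipschitz functions $\max(0,-\text{Busemann function})$ of the horoballs, at most one of which is positive at each point.

**Lemma 2 (undistortion).** Suppose $B=\{t\ge1\}$ is one of the horoballs of $\Lambda$ and $v\in\Lambda$ is a translation by a non-zero vector, also written $v\in\mathbb R^d$. Then there is $c_0>0$ with $|v^N|_\Lambda\ge c_0N$ for all $N\ge1$.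

**Proof.** The point is that a word in $\Lambda$ traces a path that stays at bounded depth, so it cannot use the shortcut high up in $B$. Fix $b\in\mathbb H^n$, put $E=\max_{s\in S_\Lambda^{\pm1}}d(b,sb)$ and let $c_s$ be the geodesic from $b$ to $sb$. All points of all $\lambda c_s$ have $\tau\le\tau(b)+E$, by invariance and the Lipschitz property, hence height at most $t_1:=e^{\tau(b)+E}$. A word $s_1\cdots s_\ell$ of length $\ell=|v^N|_\Lambda$ for $v^N$ gives the concatenated path through $b,\,s_1b,\,s_1s_2b,\dots,v^Nb$, of hyperbolic length at most $\ell E$, at heights at most $t_1$. Its horizontal displacement is $N|v|$, so its length is at least $N|v|/t_1$. Thus $\ell\ge N|v|/(t_1E)$. $\square$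

This gives the element $u$ of Section 1. At height $T$ put $u=v^k$ with $k=\lfloor T/|v|\rfloor$. Then $u$ moves $(0,T)$ by at most $k|v|/T\le1$, but $|u^N|_\Lambda\ge c_0kN$ with $k$ of the order of $T$.

## 5. The lattice coupling: cost $e^{\tau}$ against volume $t^{-n}dt$

The simplest coupling between two lattices is the ambient group itself. Here the exponent $n-1$ can be computed.

**Lemma 3 (Shalom's integrability).** Let $G'\in\{\mathrm{SO}(n,1),G\}$, $\Lambda<G'$ a lattice, $o\in\mathbb H^n$. There is a Borel $\phi:G'\to\Lambda$ with $\phi(\lambda y)=\lambda\phi(y)$ and, for each $\ell>0$, a constant $C_\ell$ such that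
$$|\phi(y)^{-1}\phi(yg)|_\Lambda\le C_\ell\,e^{\tau(yo)}\qquad\text{whenever }d(o,go)\le\ell.$$
Moreover, for $\psi\ge0$ nondecreasing and $C>0$, $\int_{\Lambda\backslash G'}\psi(Ce^{\tau(yo)})\,dy<\infty$ if $\int_1^\infty\psi(Ct)t^{-n}dt<\infty$. If $\Lambda$ is uniform, $\tau\equiv0$.

**Proof.** *Construction of $\phi$.* Choose compact $U_i\subset\mathbb R^d$ with $\Lambda_iU_i=\mathbb R^d$, let $C_i=U_i\times[1,\infty)$ in the coordinates of $B_i$, and choose a compact $K$ with $\Lambda K\supset\mathbb H^n\setminus\bigcup\Lambda\mathring B_i$. Let $\mathfrak S=K\cup\bigcup C_i$, so $\Lambda\mathfrak S=\mathbb H^n$. Start with any Borel fundamental domain for left multiplication by $\Lambda$ on $G'$, and move each of its points by the first $\lambda$, in an enumeration of $\Lambda$, that brings it into $\{y:yo\in\mathfrak S\}$. This gives a Borel fundamental domain $F\subset\{y:yo\in\mathfrak S\}$. Put $\phi(\lambda y)=\lambda$ for $y\in F$. Let $\tau_K=\max_K\tau$.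

*The estimate.* By invariance let $y\in F$, so $\phi(y)=1$. Write $\lambda=\phi(yg)$ and $ygo=\lambda z$ with $z\in\mathfrak S$. Note $d(yo,ygo)=d(o,go)\le\ell$.

If $\tau(yo)>\ell+\tau_K$, then $yo\notin K$, so $yo\in C_i$ for some $i$. The point $ygo$ is still in $B_i$, at depth $>\tau_K$. So $\tau(z)=\tau(ygo)>\tau_K$ and $z\in C_j$ for some $j$. Since $ygo\in\lambda B_j\cap B_i$, we get $j=i$ and $\lambda\in\Lambda_i$. Write $yo=(a,t)$ and $ygo=(a',t')$. Then $a\in U_i$, $a'\in\lambda U_i$ and $|a-a'|\le t\sinh\ell$. By Švarc–Milnor for $\Lambda_i$ acting on $\mathbb R^d$, $|\lambda|_\Lambda\le C(1+t\sinh\ell)\le C_\ell e^{\tau(yo)}$, as $t=e^{\tau(yo)}\ge1$.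

If $\tau(yo)\le\ell+\tau_K$, then $yo$ and $z$ lie in the compact set $\mathfrak S\cap\{\tau\le2\ell+\tau_K\}$, and $d(yo,\lambda z)\le\ell$. By properness $\lambda$ lies in a finite set depending on $\ell$.

*The integral.* Haar measure on $G'$ projects to a multiple of $t^{-n}\,da\,dt$ under $y\mapsto yo$. Hence $\int_F\psi(Ce^{\tau(yo)})dy\le C'\big(1+\sum_i\mathrm{vol}(U_i)\int_1^\infty\psi(Ct)t^{-n}dt\big)$. $\square$

**The lattice coupling.** Let $\Gamma,\Lambda<G'$ be lattices. Take $X=G'$ with Haar measure, $\lambda\cdot y=\lambda y$, $\gamma\cdot y=y\gamma^{-1}$, $X_\Lambda=\phi_\Lambda^{-1}(1)$, $X_\Gamma=\{y:\phi_\Gamma(y^{-1})=1\}$. The $\Lambda$-coordinate is $\phi_\Lambda$, so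
$$|\alpha(\gamma,y)|=|\phi_\Lambda(y)^{-1}\phi_\Lambda(y\gamma^{-1})|\le C_\gamma e^{\tau_\Lambda(yo)}.$$
Since Haar measure is invariant under inversion, $\beta$ satisfies the same kind of bound with $\tau_\Gamma(y^{-1}o)$. With $\psi(t)=t^p$ the integral $\int_1^\infty t^{p-n}dt$ is finite exactly for $p<n-1$. So for $G'=\mathrm{SO}(n,1)$:
$$\text{the coupling is }\mathrm L^p\text{ for all }p<n-1;\ \text{a cocycle with values in a uniform lattice is bounded.}\tag{4}$$

The obstacle to $p=n-1$ is visible. At height $t$ the cost bound is $t$, the volume at heights in $[t,2t]$ is of order $t^{-(n-1)}$, and each dyadic range of heights contributes the same amount to $\int t^{n-1}\,t^{-n}dt$.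

## 6. Why no pointwise lower bound can work

Two things separate this picture from a proof: an arbitrary coupling has no "height", and $X_\Lambda$ is arbitrary. Section 7 deals with the first. The second defeats the approach one would try first, a pointwise inequality $h(x)\ge c\cdot(\text{height})$ deep in the cusp. The following check shows that it fails even in the lattice coupling.

Let $X=G$ be the lattice coupling of torsion-free lattices $\Gamma,\Lambda<G$, let $S\subset\Gamma$ be finite with $1\in S$, and let $A\subset X$ be any $\Lambda$-invariant set of positive measure, for instance $A=\{y:\tau(yo)\ge\log T\}$. A non-trivial $\gamma\in\Gamma$ fixes almost no point of $X/\Lambda$. Indeed, $\Lambda y\gamma^{-1}=\Lambda y$ means $y\gamma^{-1}y^{-1}\in\Lambda$, and for each $\lambda$ the set $\{y:y\gamma^{-1}y^{-1}=\lambda\}$ is empty or a coset of the centralizer of $\gamma$. If that coset had positive measure, the centralizer would be open and contain $G^0$. Then $\gamma$ would fix every $p\in\mathbb H^n$, since $p$ is the only fixed point of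 its stabilizer in $G^0$, so $\gamma=1$. Given finitely many non-trivial elements of $\Gamma$, a countable family of sets separating the points of $X/\Lambda$ lets us shrink $A$ step by step to a $\Lambda$-invariant $E\subset A$ of positive measure (modulo $\Lambda$) such that the sets $sE$, $s\in S$, are pairwise disjoint.

Now put $\zeta(sx)=\varphi(sx)^{-1}\varphi(x)$ for $x\in E$, $s\in S$, and $\zeta=1$ elsewhere. This is well defined and $\Lambda$-invariant, since $\varphi(s\lambda x)^{-1}\varphi(\lambda x)=\varphi(sx)^{-1}\varphi(x)$. So $\varphi'=\varphi\zeta$ is again $\Lambda$-equivariant; it belongs to the fundamental domain $\{\varphi'=1\}$. For $x\in E$ we get $\varphi'(sx)=\varphi(x)=\varphi'(x)$ for all $s\in S$. With the new domain, $h=0$ on $E$, at any depth we like.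

So the cost of an individual step can be moved around by a change of fundamental domain. What cannot be moved is the drift of Lemma 1. A change of $\omega$ affects only the two ends of the sum (2), and the ends are killed by dividing by $N$. We therefore average.

## 7. An equivariant map to the isometry group

**Definition ($(G,G)$-coupling).** A *$(G,G)$-coupling* is a measure-preserving $G\times G$-space $(\Omega,m)$ that is isomorphic, for each factor $G$, to $G\times(\text{finite measure space})$ with that factor acting by left translation on $G$. It is *integrable* if both resulting cocycles $c$ satisfy $\int|c(g,\cdot)|<\infty$ for all $g$.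

For example $\Omega=G$ with $(g,g')\omega=g\omega g'^{-1}$; the finite measure spaces are points.

**(BFS).** For $n\ge3$, $G=\mathrm{Isom}(\mathbb H^n)$ is $1$-taut: every integrable $(G,G)$-coupling $(\Omega,m)$ admits an (essentially unique) measurable $\Phi:\Omega\to G$ with $\Phi((g,g')\omega)=g\Phi(\omega)g'^{-1}$ a.e. for all $g,g'$.

In the couplings below the integrals $\int|c(g,\cdot)|$ are even locally bounded in $g$, and the couplings may be taken ergodic, so variants of the definition do not matter.

**Proposition 4.** Let $\Gamma,\Lambda<G$ be lattices, $n\ge3$, and let $X$ be an $\mathrm L^1$ coupling between them. After discarding a null $\Gamma\times\Lambda$-invariant set there is a measurable $f:X\to G$ with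
$$f(\gamma\lambda x)=\lambda f(x)\gamma^{-1}\qquad(\gamma\in\Gamma,\ \lambda\in\Lambda,\ x\in X).\tag{5}$$

In the lattice coupling $X=G$, $f=\mathrm{id}$. In general $f(x)$ places the $\Gamma$-orbit of $x$ in hyperbolic space: $f(\gamma x)o=f(x)\gamma^{-1}o$, so these points trace out the set $f(x)\Gamma o$.

**Proof.** **Step 1: induce $X$ to a $(G,G)$-coupling.** Let $\Omega=(G\times X\times G)/(\Gamma\times\Lambda)$, where $(\gamma,\lambda)(a,x,b)=(a\gamma^{-1},\gamma\lambda x,b\lambda^{-1})$, and let $G\times G$ act by $(g,g')(a,x,b)=(ga,x,g'b)$. Put $U=\{b:\phi_\Gamma(b^{-1})=1\}$ and $V=\{b:\phi_\Lambda(b^{-1})=1\}$ with $\phi$ from Lemma 3 for $G'=G$. Then $G=\bigsqcup_\gamma U\gamma=\bigsqcup_\lambda V\lambda$. For $b\in U\theta$ write $\theta=\theta_U(b)$; then $\theta_U(b)=\phi_\Gamma(b^{-1})^{-1}$. Similarly $\theta_V(b)=\phi_\Lambda(b^{-1})^{-1}$. The set $G\times X_\Gamma\times V$ is a fundamental domain for $\Gamma\times\Lambda$: first the third coordinate fixes $\lambda$, then the second fixes $\gamma$. Likewise $U\times X_\Lambda\times G$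 is one. So $\Omega\cong G\times(X_\Gamma\times V)$ with the first $G$ acting by translation, $\Omega\cong(U\times X_\Lambda)\times G$ with the second $G$ acting by translation, and the base spaces have finite measure. (If $X$ is ergodic so is $\Omega$, because $G\times G$-invariant functions on $\Omega$ are $\Gamma\times\Lambda$-invariant functions on $X$.)

**Step 2: check integrability.** For $(a,x,b)\in U\times X_\Lambda\times G$ put $\theta=\theta_U(ga)$. Applying $(\theta,\alpha(\theta,x))$,
$$(ga,x,b)\sim\big(ga\theta^{-1},\ \alpha(\theta,x)\theta x,\ b\,\alpha(\theta,x)^{-1}\big)\in U\times X_\Lambda\times G.$$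
So the cocycle of the first factor is $\alpha(\theta_U(ga),x)\in\Lambda\subset G$, whose length in $G$ is at most $C|\alpha(\theta_U(ga),x)|_\Lambda+C$. The cocycle identity gives $\int_{X_\Lambda}|\alpha(\gamma,x)|\,d\mu\le C|\gamma|_\Gamma$; this uses that $X$ is $\mathrm L^1$. It remains to see that
$$\int_U|\theta_U(ga)|_\Gamma\,da=\int_{\{\phi_\Gamma(y)=1\}}|\phi_\Gamma(yg^{-1})|_\Gamma\,dy<\infty\qquad(y=a^{-1}).$$
This is Lemma 3 with $\psi(t)=t$, since $\int_1^\infty t^{1-n}dt<\infty$ for $n\ge3$; the bound is locally uniform in $g$. The second factor is symmetric, with $\beta$ and $V$.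

**Step 3: descend $\Phi$ to $X$.** Let $\Phi$ be given by (BFS) and lift it to $F(a,x,b)$ on $G\times X\times G$. For all $g,g'$ the function $a^{-1}F(a,x,b)b$ is a.e. invariant under $(a,b)\mapsto(ga,g'b)$. By Fubini $F(a,x,b)=a\tilde f(x)b^{-1}$ a.e. for a measurable $\tilde f:X\to G$. Invariance of $F$ under $(\gamma,\lambda)$ reads $a\gamma^{-1}\tilde f(\gamma\lambda x)\lambda b^{-1}=a\tilde f(x)b^{-1}$, i.e. $\tilde f(\gamma\lambda x)=\gamma\tilde f(x)\lambda^{-1}$ a.e., for each of the countably many $(\gamma,\lambda)$. Put $f=\tilde f^{-1}$. The set where (5) fails for some $(\gamma,\lambda)$ is null, and so is its saturation; discard it. $\square$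

## 8. A window at height $T$: proof of Theorem 1

By Section 3 let $\Gamma,\Lambda<G$ be torsion-free lattices, $\Gamma$ uniform, $\Lambda$ non-uniform; let $X$ be an $\mathrm L^1$ coupling and $f$ as in Proposition 4. Choose coordinates in which $B=\{t\ge1\}$ is one of the horoballs of $\Lambda$. Let $\Lambda_\infty=\mathrm{Stab}_\Lambda(B)$, let $P\le\Lambda_\infty$ be a finite index subgroup acting by translations by a lattice $L\subset\mathbb R^d$, and let $1\ne v\in P$, with $c_0$ from Lemma 2. Fix $R>0$ with $\Gamma\bar B(o,R)=\mathbb H^n$; this is where uniformity of $\Gamma$ enters. Let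
$$S=\{s\in\Gamma:d(o,so)\le2R+1\},\qquad h(x)=\max_{s\in S}|\varphi(x)^{-1}\varphi(sx)|_\Lambda .$$
$S$ is finite, and $h\in\mathrm L^1(X_\Lambda)$ by (3). For $T\ge T_0:=\max(|v|,e^R)$ let $z=(0,T)$ and
$$A_T=\{x\in X:\ f(x)o\in\bar B(z,R)\}.$$

**Step 1: the window $A_T$ has measure comparable to $\mu(X_\Gamma)$.** This turns integrals over $A_T$ into averages. By (5), $\gamma x\in A_T$ iff $\gamma^{-1}o\in\bar B(f(x)^{-1}z,R)$. By the choice of $R$ there is at least one such $\gamma$. There are at most $C_1:=\#\{\gamma:d(o,\gamma o)\le2R\}$, since any two of the points $\gamma^{-1}o$ are within $2R$. By (1) with $F=1$,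
$$\mu(X_\Gamma)\le\mu(A_T)\le C_1\,\mu(X_\Gamma).\tag{6}$$

**Step 2: the average of $h$ over the window is at least of order $T$.** This is the drift lemma. Enumerate $\Gamma$. For $x\in X_\Gamma$ let $q(x)=\gamma x$ with $\gamma$ the first element such that $\gamma x\in A_T$; this is measurable. Extend $q$ to $X$ to be $\Gamma$-invariant, so $q(x)\in\Gamma x\cap A_T$ for all $x$, and put $\omega=\varphi\circ q$. Let $k=\lfloor T/|v|\rfloor\ge T/(2|v|)$ and $u=v^k$, so $d(z,uz)\le k|v|/T\le1$.

Let $q_0=q(x)$ and $q_1=u\,q(u^{-1}x)$. Both lie in $\Gamma x$, since the actions commute; say $q_i=\gamma_ix$. Then $f(q_0)o\in\bar B(z,R)$ and $f(q_1)o=u f(q(u^{-1}x))o\in\bar B(uz,R)$, so these points are at distance at most $2R+1$. As $f(q_i)o=f(x)\gamma_i^{-1}o$, the element $s=\gamma_1\gamma_0^{-1}$, for which $q_1=sq_0$, satisfies $d(o,so)=d(\gamma_1^{-1}o,\gamma_0^{-1}o)\le2R+1$. So $s\in S$. Since $\varphi(q_1)=u\,\omega(u^{-1}x)$, we obtain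
$$d_\Lambda\big(\omega(x),u\,\omega(u^{-1}x)\big)=|\varphi(q_0)^{-1}\varphi(sq_0)|_\Lambda\le h(q(x)).$$
The function $h\circ q$ is $\Gamma$-invariant and $|u^N|_\Lambda=|v^{kN}|_\Lambda\ge c_0kN$. Lemma 1 gives $\int_{X_\Gamma}h\circ q\,d\mu\ge\frac12c_0k\,\mu(X_\Gamma)\ge c_1T$ with $c_1=c_0\mu(X_\Gamma)/(4|v|)$. The map $q|_{X_\Gamma}:X_\Gamma\to A_T$ is injective and piecewise given by elements of $\Gamma$, so it preserves measure, and
$$\int_{A_T}h\,d\mu\ \ge\ c_1T.\tag{7}$$

**Step 3: the window covers $X_\Lambda$ at most $C_2T^d$ times.** This transfers the bound to $X_\Lambda$, where integrability is measured. Let $r(x)=\varphi(x)^{-1}x\in X_\Lambda$. Suppose $x,\lambda x\in A_T$. Then $f(x)o$ and $\lambda f(x)o$ lie in $\bar B(z,R)\subset B$ (as $T\ge e^R$), so $\lambda B\cap B\ne\emptyset$ and $\lambda\in\Lambda_\infty$. Both points have horizontal part of norm at most $T\sinh R$, and $\lambda$ acts on $\mathbb R^d$ by an isometry, so $\lambda$ moves $0\in\mathbb R^d$ by at most $2T\sinh R$. Since $\Lambda_\infty$ is a finite union of cosets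 $P\sigma_i$, with $P$ acting by the lattice $L$, and $T\ge1$, there are at most $C_2T^d$ such $\lambda$. By (1) for $\Lambda$, for every $\Lambda$-invariant $F\ge0$,
$$\int_{A_T}F\,d\mu=\int_{X_\Lambda}F(y)\,\#\{\lambda:\lambda y\in A_T\}\,d\mu(y)\le C_2T^d\int_{r(A_T)}F\,d\mu.\tag{8}$$
In particular $\int_{A_T}h\,d\mu\le C_2T^d\int_{X_\Lambda}h\,d\mu<\infty$.

**Step 4: windows at well separated heights do not interfere.** This lets us add up contributions. If $T'>e^{2R}T$ then $r(A_T)\cap r(A_{T'})=\emptyset$. Otherwise some $\lambda$ maps a point of $B$ of height $\le e^RT$ to a point of $B$ of height $\ge e^{-R}T'>e^RT$; but such $\lambda$ lies in $\Lambda_\infty$, which preserves heights.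

**Step 5: Jensen and summation.** The purpose is to lower bound $\int_{X_\Lambda}\psi(h)$. Let $\psi:[0,\infty)\to[0,\infty)$ be convex, nondecreasing, $\psi(0)=0$. The average of $h$ over $A_T$ is finite, and by (6), (7) it is at least $c_2T$ with $c_2=c_1/(C_1\mu(X_\Gamma))$. By Jensen, $\int_{A_T}\psi(h)\,d\mu\ge\mu(A_T)\psi(c_2T)\ge\mu(X_\Gamma)\psi(c_2T)$. Take $T_j=T_0e^{3Rj}$. By (8) with $F=\psi(h)$ and Step 4,
$$\int_{X_\Lambda}\psi(h)\,d\mu\ \ge\ \frac{\mu(X_\Gamma)}{C_2}\sum_{j\ge0}T_j^{-d}\,\psi(c_2T_j).\tag{9}$$
For $\psi(t)=t^d=t^{n-1}$ every term of the series equals $c_2^d$, so the right side is infinite. By (3) and finiteness of $S$, some $|\alpha(s,\cdot)|\notin\mathrm L^{n-1}(X_\Lambda)$. By Section 3 the same holds for some element of the original group in the original coupling. Finally, for $p\ge n-1\ge2$, including $p=\infty$, an $\mathrm L^p$ coupling is $\mathrm L^1$ with all $|\alpha(\gamma,\cdot)|\in\mathrm L^{n-1}$, since the fundamental domains have finite measure; so none exists. $\blacksquare$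

The exponent is the balance in (9): the cost is of order $T$, and the number of overlaps is of order $T^d$ because $\Lambda_\infty$ has rank $d=n-1$.

## 9. Convex gauges: proof of Theorem 2

**Step 1: necessity, by feeding $\psi$ into (9).** Choose $t_0$ with $\psi(t_0)>0$. By convexity and $\psi(0)=0$, $\psi(t)\ge\psi(t_0)\,t/t_0$ for $t\ge t_0$, so a $\psi$-integrable coupling is $\mathrm L^1$. By Section 3 we may assume the setting of Section 8. Take $\delta>0$ valid for all $s\in S$ (the smallest of finitely many). On $X_\Lambda$, $\psi(\delta h)\le\sum_{s\in S}\psi(\delta|\alpha(s,\cdot)|)$, which is integrable. Apply (9) to the convex function $\psi(\delta\,\cdot)$: $\sum_jT_j^{-d}\psi(\delta c_2T_j)<\infty$. Let $c'=\delta c_2e^{-3R}$. For $t\in[T_j,T_{j+1}]$ we have $c't\le\delta c_2T_j$, so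
$$\int_{T_j}^{T_{j+1}}\psi(c't)\,t^{-n}\,dt\le\psi(\delta c_2T_j)\int_{T_j}^\infty t^{-n}dt=\tfrac1d\,T_j^{-d}\,\psi(\delta c_2T_j).$$
Summing, $\int_{T_0}^\infty\psi(c't)t^{-n}dt<\infty$. Substituting, and using that $\psi$ is bounded on bounded intervals, we get $\int_1^\infty\psi(t)t^{-n}dt<\infty$.

**Step 2: sufficiency, by the lattice coupling.** In the coupling of Section 5 with $G'=\mathrm{SO}(n,1)$, $|\alpha(\gamma,y)|\le C_\gamma e^{\tau(yo)}$, so $\int_{X_\Lambda}\psi(C_\gamma^{-1}|\alpha(\gamma,\cdot)|)<\infty$ by Lemma 3. By (4), $\beta(\lambda,\cdot)$ is bounded since $\Gamma$ is uniform. $\blacksquare$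

## 10. Two non-uniform lattices: commensurability and Haar measure

We turn to Theorem 3. For $p<n-1$, and for two uniform lattices with $p=\infty$, use (4). Suppose the images in $G$ are commensurable up to conjugation. Then there are torsion-free finite index subgroups of $\Gamma$ and of $\Lambda$ isomorphic to a common group $\Delta$: take torsion-free finite index subgroups, which inject into $G$, and intersect after conjugation. Let $X=(\Gamma\times\Lambda)/\{(\delta,\delta):\delta\in\Delta\}$ with counting measure and left actions. Both actions are free: $(\gamma'\gamma,\lambda)=(\gamma\delta,\lambda\delta)$ forces $\delta=1$ and $\gamma'=1$. The fundamental domains are finite, so the cocycles are bounded. The pair uniform/non-uniform is Theorem 1, up to exchanging the two groups.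

From now on $\Gamma$ and $\Lambda$ are both non-uniform, with images not commensurable up to conjugation. *We show that in every $\mathrm L^1$ coupling some $|\alpha(\gamma,\cdot)|\notin\mathrm L^d$.* By Section 3 we may assume $\Gamma,\Lambda<G^0$ torsion-free; non-commensurability passes to finite index subgroups. Suppose, for a contradiction, that $X$ is an $\mathrm L^1$ coupling with all $|\alpha(\gamma,\cdot)|\in\mathrm L^d(X_\Lambda)$, and let $f$ be as in Proposition 4.

The argument of Section 8 stops at Step 1: the set $f(x)\Gamma o$ is no longer a net in $\mathbb H^n$. If $z=(0,T)$ lies deep in a horoball belonging to $f(x)\Gamma f(x)^{-1}$, no point of the orbit is near $z$. This must be a real obstruction in the commensurable case. For $\Gamma=\Lambda$ acting on $X=\Lambda$ by left and right multiplication, $f(x)=x$ satisfies (5), the horoballs of $f(x)\Gamma f(x)^{-1}$ are those of $\Lambda$, and $z\in B$ is at depth $\log T$ in one of them for every $x$; all windows with $T$ large are empty. So non-commensurability must enter, and it does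 so through the distribution of $f(x)$.

**Proposition 5.** After restricting $X$ and conjugating $\Gamma$, we may assume that $f$ takes values in $G^0$ and $f_*\mu=m$, a Haar measure on $G^0$.

**Proof.** **Step 1: reach $G^0$.** Choose a component $G^0\sigma$ of $G$ with $\mu(f^{-1}(G^0\sigma))>0$. As $\Gamma,\Lambda<G^0$ and $G^0$ is normal, this preimage is $\Gamma\times\Lambda$-invariant; restrict $X$ to it. Replace $f$ by $f\sigma^{-1}$ and $\Gamma$ by $\sigma\Gamma\sigma^{-1}$; then (5) holds and $f:X\to G^0$. All hypotheses survive.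

**Step 2: turn $\nu=f_*\mu$ into a measure to which Ratner's theorem applies.** By (5), $\nu$ is invariant under left multiplication by $\Lambda$ and right multiplication by $\Gamma$. The preimage under $f$ of a $\Lambda$-fundamental domain of $G^0$ is a $\Lambda$-fundamental domain of $X$, of finite measure. So $\nu$ induces a finite right-$\Gamma$-invariant measure $\nu'$ on $\Lambda\backslash G^0$. Let $\Gamma$ act on $\Lambda\backslash G^0\times G^0$ by $\gamma(\Lambda a,b)=(\Lambda a\gamma^{-1},\gamma b)$. The map $(\Lambda a,b)\mapsto(\Lambda ab,\Gamma b)$ identifies the quotient with $\Lambda\backslash G^0\times\Gamma\backslash G^0$: it is $\Gamma$-invariant and onto, and if $b'=\gamma b$ and $\Lambda a'b'=\Lambda ab$ then $\Lambda a'=\Lambda a\gamma^{-1}$. It carries right translation on $b$ to the diagonal right translation. So $\nu'\times m$ induces a finite measure on $(\Lambda\times\Gamma)\backslash(G^0\times G^0)$ invariant under $\mathrm{diag}(G^0)$, a group generated by unipotents.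

**Step 3: classify.** By Ratner, each ergodic component is an $M$-invariant probability measure on a closed $M$-orbit, for a closed subgroup $M\supset\mathrm{diag}(G^0)$. From $(g,g')=(gg'^{-1},1)(g',g')$ we get $M=(M\cap(G^0\times1))\,\mathrm{diag}(G^0)$. The group $M\cap(G^0\times1)$ is normalized by $\mathrm{diag}(G^0)$, hence normal in $G^0\times1$. As $G^0$ is abstractly simple, $M=\mathrm{diag}(G^0)$ or $M=G^0\times G^0$. In the first case the $\mathrm{diag}(G^0)$-orbit of some $(\Lambda a,\Gamma b)$ has finite volume, so its stabilizer $a^{-1}\Lambda a\cap b^{-1}\Gamma b$ is a lattice, hence of finite index in both $a^{-1}\Lambda a$ and $b^{-1}\Gamma b$. This contradicts non-commensurability. So the induced measure is Haar.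

**Step 4: return to $\nu$.** Lifting to $G^0\times G^0$, the image of $\nu\times m$ under $(a,b)\mapsto(ab,b)$ is a multiple of $m\times m$. Since $(a,b)\mapsto(ab,b)$ preserves $m\times m$, $\nu\times m$ is a multiple of $m\times m$, and $\nu$ is a Haar measure. Call it $m$. $\square$

So the horoballs of $f(x)\Gamma f(x)^{-1}$ are in random position, and the plan is as follows. Instead of jumping from $z$ to $uz$, walk along the horizontal segment, and when it enters such a horoball, go around it. A detour costs length, so the lower bound becomes an integral along the detour. We average it over all parallel segments and show, with Haar measure, that long detours are rare enough.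

## 11. Detours around horoballs

Let $B$, $\Lambda_\infty$, $P$, $L$ be as in Section 8, $v\in L$ primitive, $c_0$ from Lemma 2, $e_1=v/|v|$, and $\mathbb R^d=\mathbb Re_1\oplus\mathbb R^{d-1}$ orthogonally; write points as $w=(y,a)$. By Section 4 there is a $\Gamma$-invariant family $\mathcal H$ of pairwise disjoint open horoballs, finitely many $\Gamma$-orbits with representatives $H_i$, with $\Gamma$ cocompact on the complement. It is locally finite: a horoball meeting $\bar B(p,\rho)$ contains a ball of radius $\frac12$ inside $B(p,\rho+2)$, and these are disjoint. Choose $o$ in the complement, and $D>0$ such that every point of the complement is within $D$ of $\Gamma o$. Put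
$$S=\{s\in\Gamma:d(o,so)\le2D+1\},\quad h(x)=\max_{s\in S}|\varphi(x)^{-1}\varphi(sx)|_\Lambda,\quad\int_{X_\Lambda}h^d\,d\mu<\infty,$$
the last by our assumption and (3).

For $T>0$ write $z_T(w)=(Tw,T)$, $w\in\mathbb R^d$; then $d(z_T(w),z_T(w'))\le|w-w'|$. For $m$-a.e. $g\in G^0$, $\infty$ is not the base point of a horoball of $g\mathcal H$. Then the traces of these horoballs on $\{t=T\}$ are, in the coordinate $w$, disjoint open round balls $b(c,\rho)$, locally finite in number.

**Definition (detour map).** Define $\Theta=\Theta^T_g:\mathbb R^d\to\mathbb R^d$ and $J=J^T_g$ as follows. If $w$ is in no ball, $\Theta(w)=w$ and $J(w)=1$. If $w=c+(y,a)\in b(c,\rho)$,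
$$\Theta(w)=c+\Big(y,\ \tfrac{a}{|a|}\,r_y\Big)\in\partial b(c,\rho),\qquad r_y=\sqrt{\rho^2-y^2},\qquad J(w)=\rho/r_y,$$
with a fixed direction in place of $a/|a|$ if $a=0$.

For example, let $d=2$, one ball $b(0,1)$, and $w=(y,\frac12)$. The line enters at $y=-\frac{\sqrt3}2$; from there $\Theta(w)=(y,\sqrt{1-y^2})$ runs over the upper arc of the circle to $(\frac{\sqrt3}2,\frac12)$ with speed $1/\sqrt{1-y^2}$, and then $\Theta$ is the identity again.

**Lemma 6.** (a) $z_T(\Theta(w))\notin\bigcup g\mathcal H$. (b) Along a line $y\mapsto(y,a)$ containing no ball centre, $\Theta$ is a continuous, piecewise smooth path with speed $J\ge1$, of finite length on bounded intervals. (c) For fixed $a$ and $T$, a.e. $g$ is such that this line contains no centre. (d) $\Theta_{g\gamma}=\Theta_g$ for $\gamma\in\Gamma$. For the translation $n_b$ by $b\in\mathbb R^d$, $\Theta^T_{n_bg}(w+b/T)=\Theta^T_g(w)+b/T$. For the dilation $\delta_T(a,t)=(Ta,Tt)$, $\Theta^T_{\delta_Tg}=\Theta^1_g$. The same rules, without the added $b/T$ on the right, hold for $J$.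

**Proof.** (a) A boundary point of one ball lies in no other of the disjoint open balls. (b) On the part of the line in a ball with centre $c=(c_1,c')$, the vector $a-c'\ne0$ is constant, so $\Theta=c+(y-c_1,\,\text{const. unit vector}\cdot r_{y-c_1})$. The speed is $|(1,-y'/r_{y'})|=\rho/r_{y'}$ with $y'=y-c_1$. There $r_{y'}\ge|a-c'|>0$, so the length is finite; at the two ends $r_{y'}=|a-c'|$, so $\Theta$ is the identity there and the pieces fit together. Only finitely many balls meet a bounded segment. (c) The centre of the trace of a horoball is $T^{-1}$ times its base point. There are countably many horoballs, for each base point $\xi_0$ the map $g\mapsto g\xi_0$ pushes Haar measure into the Lebesgue class of the sphere, and a line is null since $d\ge2$. (d) $g\gamma\mathcal H=g\mathcal H$; the translation $n_b$ shifts the traces by $b/T$ in the coordinate $w$; and $\delta_Tz_1(w)=z_T(w)$. $\square$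

Both maps are measurable in $(g,w)$, since for each of the countably many horoballs the set of $(g,w)$ with $w$ in its trace is open, and $c,\rho$ depend continuously on $g$ there. Write $\Theta_x=\Theta^T_{f(x)}$ and $J_x=J^T_{f(x)}$. They are defined for a.e. $x$ because $f_*\mu=m$, and are $\Gamma$-invariant in $x$ by (d), as $f(\gamma x)=f(x)\gamma^{-1}$.

## 12. The drift bound along detours

Let
$$H(x,w)=\sum_{\gamma\in\Gamma:\ d(f(\gamma x)o,\,z_T(w))\le D+1}h(\gamma x),\qquad I(w)=\int_{X_\Gamma}H(x,\Theta_x(w))\,J_x(w)\,d\mu(x).$$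
The integrand of $I$ is $\Gamma$-invariant in $x$.

**Lemma 7.** $I$ is $T^{-1}L$-periodic, and there is $c>0$ independent of $T>0$ with
$$\int_{Q_T}I(w)\,dw\ \ge\ c\,T^{-(d-1)}\tag{10}$$
for a fundamental domain $Q_T$ of $T^{-1}L$.

**Proof.** **Step 1: periodicity.** We need it to replace a long segment by one period. Identify $P\cong L$. For $p\in P$, $f(\gamma px)o=p\,f(\gamma x)o$, $z_T(w+p/T)=p\,z_T(w)$ and $h(\gamma px)=h(\gamma x)$, so $H(px,w+p/T)=H(x,w)$. Substitute $x=px'$ in $I(w+p/T)$ and use Lemma 6(d) in the form $\Theta_{px'}(w+p/T)=\Theta_{x'}(w)+p/T$, $J_{px'}(w+p/T)=J_{x'}(w)$: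
$$I(w+p/T)=\int_{p^{-1}X_\Gamma}H(x',\Theta_{x'}(w))J_{x'}(w)\,d\mu(x')=I(w),$$
since $p^{-1}X_\Gamma$ is again a $\Gamma$-fundamental domain.

**Step 2: a marker on the line through $(0,a)$.** We set up Lemma 1. Fix $a\in\mathbb R^{d-1}$. Let $k=\lceil T/|v|\rceil$, $u=v^k$ and $Y=k|v|/T\ge1$. For a.e. $x$ the point $z_T(\Theta_x(0,a))$ is not in $\bigcup f(x)\mathcal H$. Hence it is within $D$ of some $f(x)\gamma^{-1}o=f(\gamma x)o$. Taking the first such $\gamma$ for $x\in X_\Gamma$ and extending, we get a measurable $\Gamma$-invariant $q$ with $q(x)\in\Gamma x$ and $d(f(q(x))o,z_T(\Theta_x(0,a)))\le D$. Put $\omega=\varphi\circ q$ and $q_1(x)=u\,q(u^{-1}x)\in\Gamma x$. Then $f(q_1(x))o=uf(q(u^{-1}x))o$ is within $D$ of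
$$u\,z_T(\Theta_{u^{-1}x}(0,a))=z_T\big(\Theta_{u^{-1}x}(0,a)+kv/T\big)=z_T(\Theta_x(Y,a)),$$
by Lemma 6(d) with $f(x)=uf(u^{-1}x)$ and $kv/T=Ye_1$.

**Step 3: walk along the detour.** This bounds the displacement of the marker by a path integral. For a.e. $x$ the path $\Theta_x([0,Y]\times\{a\})$ has finite length $\ell\ge Y\ge1$. Divide it into $\lceil\ell\rceil$ arcs of equal length in $[\frac12,1]$ with division points $w_0,w_1,\dots$. At each $w_i$ choose $\gamma_i$ with $d(f(\gamma_ix)o,z_T(w_i))\le D$, which is possible by Lemma 6(a), with $\gamma_0x=q(x)$ and the last $\gamma_ix$ equal to $q_1(x)$. Consecutive points $f(\gamma_ix)o$ are at distance at most $2D+1$, so, as in Section 8, $\gamma_{i+1}\gamma_i^{-1}\in S$. Thus $d_\Lambda(\varphi(\gamma_ix),\varphi(\gamma_{i+1}x))\le h(\gamma_ix)\le H(x,w')$ for all $w'$ on the $i$-th arc, because $z_T(w')$ is within $1$ of $z_T(w_i)$, so $\gamma_i$ occurs in the sum defining $H(x,w')$. Average over each arc with respect to arc length, which is at least $\frac12$, and sum: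
$$d_\Lambda\big(\omega(x),u\,\omega(u^{-1}x)\big)\le2\int_0^YH(x,\Theta_x(y,a))\,J_x(y,a)\,dy\qquad\text{for a.e. }x.$$

**Step 4: drift and periodicity.** The right side is $\Gamma$-invariant in $x$, and $|u^N|_\Lambda\ge c_0kN$. Lemma 1 and Tonelli give $2\int_0^YI(y,a)\,dy\ge\frac12c_0k\,\mu(X_\Gamma)$. By periodicity under $v/T$, $\int_0^YI(y,a)\,dy=k\int_0^{|v|/T}I(y,a)\,dy$. So $\int_0^{|v|/T}I(y,a)\,dy\ge\frac14c_0\mu(X_\Gamma)$ for every $a$.

**Step 5: integrate over $a$.** Let $L'$ be the projection of $L$ to $\mathbb R^{d-1}$. It is a lattice, and $L\cap\mathbb Re_1=\mathbb Zv$ since $v$ is primitive. Let $\mathcal A_1$ be a bounded fundamental domain of $L'$ and $\mathcal A_T=T^{-1}\mathcal A_1$. Then $Q_T=[0,|v|/T)\times\mathcal A_T$ is a fundamental domain for $T^{-1}L$. Integrating over $\mathcal A_T$, of volume $T^{-(d-1)}\mathrm{vol}(\mathcal A_1)$, gives (10). $\square$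

## 13. Unfolding and Hölder's inequality

We rewrite the left side of (10) as an integral of $h$ over $X$ against a geometric weight. Let $X_P=f^{-1}(\text{fundamental domain of }P\text{ in }G^0)$, a fundamental domain for $P$ in $X$. By (1), and since $\Theta_x,J_x$ are $\Gamma$-invariant,
$$\int_{Q_T}I=\int_Xh(x)\int_{Q_T}1_{\{d(f(x)o,\,z_T(\Theta_x(w)))\le D+1\}}\,J_x(w)\,dw\,d\mu(x).$$
Write $X=\bigsqcup_{p\in P}pX_P$. By $P$-equivariance the inner integral at $px$ equals the integral of the same integrand at $x$ over $Q_T-p/T$, and these sets tile $\mathbb R^d$. So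
$$\int_{Q_T}I=\int_{X_P}h(x)\,M_T(f(x))\,d\mu,\quad M_T(g)=\int_{\mathbb R^d}1_{\{d(go,\,z_T(\Theta^T_g(w)))\le D+1\}}\,J^T_g(w)\,dw.$$
$M_T(f(x))$ vanishes unless $x\in\Sigma_T:=\{x:\text{height of }f(x)o\in[e^{-D-1}T,e^{D+1}T]\}$. Let $d'=\frac d{d-1}$. Hölder's inequality and $f_*\mu=m$ give
$$\int_{Q_T}I\ \le\ \Big(\int_{X_P\cap\Sigma_T}h^d\,d\mu\Big)^{1/d}\Big(\int_{P\backslash G^0}M_T^{d'}\,dm\Big)^{1/d'}.\tag{11}$$

By Lemma 6(d), $M_T(\delta_Tg)=M_1(g)$ and $M_1(n_bg)=M_1(g)$ for all $b\in\mathbb R^d$. Let
$$V=\{g\in G^0:\ go\text{ has horizontal part in }[0,1)^d\text{ and height in }[e^{-D-1},e^{D+1}]\},$$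
which is relatively compact.

**Lemma 8.** $\int_VM_1^{d'}\,dm<\infty$.

Granting this, use the fundamental domain of $P$ consisting of the $g$ for which the horizontal part of $go$ lies in a fundamental domain $\mathcal L$ of $L$, and substitute $g=\delta_Tg'$, which preserves $m$: the horizontal part of $g'o$ runs over $T^{-1}\mathcal L$, and $M_1(g')=0$ unless $g'o$ has height in $[e^{-D-1},e^{D+1}]$. The measure that assigns to $E\subset\mathbb R^d$ the integral of $M_1^{d'}$ over all $g'$ for which $g'o$ has horizontal part in $E$ is translation-invariant and finite on $[0,1)^d$, so it is a multiple of Lebesgue measure. Hence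
$$\int_{P\backslash G^0}M_T^{d'}\,dm=\mathrm{covol}(L)\,T^{-d}\int_VM_1^{d'}\,dm.\tag{12}$$

## 14. Long detours are rare: proof of Lemma 8

**Step 1: bound $M_1(g)$ by the largest relevant trace ball.** Let $g\in V$ and let $\eta$ be the horizontal part of $go$. If $d(go,z_1(w'))\le D+1$ then $|w'-\eta|\le C_1:=\sinh(D+1)$. Points $w$ outside the balls therefore contribute at most $C$ to $M_1(g)$. A ball $b(c,\rho)$ contributes only if some point of $\partial b(c,\rho)$ is within $C_1$ of $\eta$, and then $\big||c-\eta|-\rho\big|\le C_1$.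

A ball with $\rho\le1$ contributes at most
$$\int_{b(c,\rho)}J=C\int_{-\rho}^\rho\frac\rho{r_y}\,r_y^{d-1}\,dy=C\rho\int_{-\rho}^\rho r_y^{d-2}\,dy=C'\rho^d=C''\,\mathrm{vol}(b(c,\rho)).$$
The contributing ones are disjoint and contained in $b(\eta,C_1+2)$, so together they contribute at most $C$.

Consider a ball with $\rho>1$. In coordinates $w=c+(y,r\vartheta)$, $\vartheta\in S^{d-2}$, the integrand depends only on $y$ and $\vartheta$, and $\int_0^{r_y}r^{d-2}dr=r_y^{d-1}/(d-1)$. So the ball contributes at most
$$\int dy\ \frac\rho{r_y}\cdot\frac{r_y^{d-1}}{d-1}\ \mathrm{meas}\{\vartheta\in S^{d-2}:|c+(y,r_y\vartheta)-\eta|\le C_1\}\ \le\ C\rho.$$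
Here $y$ is confined to an interval of length $2C_1$, and the measure (counting measure if $d=2$) is at most $C\min(1,r_y^{-(d-2)})$, being the normalized area of the part of a sphere of radius $r_y$ in $\mathbb R^{d-1}$ inside a ball of radius $C_1$. The number of such balls is bounded: each has a boundary point within $C_1$ of $\eta$, hence contains a ball of radius $1$ touching it there from inside, which lies in $b(\eta,C_1+2)$, and these are disjoint.

So $M_1(g)\le C(1+\rho_*(g))$, where $\rho_*(g)$ is the maximal radius $\rho>1$ of a trace ball on $\{t=1\}$ with $\big||c-\eta|-\rho\big|\le C_1$ (and $0$ if there is none).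

**Step 2: bound the distribution of $\rho_*$ by a count of horoballs.** A horoball of Euclidean diameter $\Delta>1$ based at $\xi\in\mathbb R^d$ meets $\{t=1\}$ where $|w-\xi|^2+(1-\frac\Delta2)^2<\frac{\Delta^2}4$, a ball with $c=\xi$ and $\rho^2=\Delta-1$. For $r\ge1$ let
$$\mathcal S_r=\{(\xi,\Delta):\ \Delta=1+\rho^2,\ r<\rho\le2r,\ \big||\xi|-\rho\big|\le C_1+\sqrt d\}.$$
As $|\eta|\le\sqrt d$, if $g\in V$ and $r<\rho_*(g)\le2r$ then some horoball of $g\mathcal H$ is in $\mathcal S_r$. Let $m_i$ be the invariant measure on $G^0/\mathrm{Stab}_{G^0}(H_i)$. The group $\mathrm{Stab}_{G^0}(H_i)$, the orientation-preserving isometries of $\mathbb R^d$, is unimodular and contains $\Gamma_i=\mathrm{Stab}_\Gamma(H_i)$ as a lattice. Since $V$ is relatively compact, $V\to G^0/\Gamma$ has bounded multiplicity. Writing $\mathcal H=\bigsqcup_i\{\gamma H_i:\gamma\Gamma_i\in\Gamma/\Gamma_i\}$ and unfolding,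
$$m\{g\in V:r<\rho_*\le2r\}\le C\int_{G^0/\Gamma}\#(g\mathcal H\cap\mathcal S_r)\,dm=C\sum_i\int_{G^0/\Gamma_i}1_{\{gH_i\in\mathcal S_r\}}\,dm\le C'\sum_im_i(\mathcal S_r).$$

**Step 3: compute $m_i(\mathcal S_r)$.** On horoballs not based at $\infty$, the group of maps $(\xi,\Delta)\mapsto(t\xi+b,t\Delta)$ is simply transitive, so there $m_i$ is a multiple of its invariant measure $d\xi\,d\Delta/\Delta^{d+1}$. For given $\rho\in(r,2r]$ the points $\xi$ fill a shell of volume at most $Cr^{d-1}$. Hence
$$m_i(\mathcal S_r)\le C\int_r^{2r}\frac{2\rho\,d\rho}{(1+\rho^2)^{d+1}}\ r^{d-1}\le C\,r^{-d-1}.$$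

**Step 4: sum over dyadic radii.** With $r=2^j$,
$$\int_VM_1^{d'}\,dm\le C+C\sum_{j\ge0}2^{jd'}\,2^{-j(d+1)}<\infty,$$
because $d'=\frac d{d-1}\le2<d+1$. $\square$

## 15. Every height contributes the same amount: end of the proof of Theorem 3

**Step 1: a lower bound at one height.** By (10), (11), (12) and Lemma 8,
$$c\,T^{-(d-1)}\le C\Big(\int_{X_P\cap\Sigma_T}h^d\,d\mu\Big)^{1/d}\,T^{-d/d'},\qquad \frac d{d'}=d-1.$$
The powers of $T$ cancel: $\int_{X_P\cap\Sigma_T}h^d\,d\mu\ge c'>0$ for all $T\ge e^{D+1}$, with $c'$ independent of $T$.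

**Step 2: add up infinitely many heights inside one cusp.** Put $T_j=e^{D+1}e^{(2D+3)j}$, $j\ge0$. The sets $\Sigma_{T_j}$ are disjoint, since consecutive heights have ratio $e^{2D+3}>e^{2(D+1)}$, and they are contained in $X^B:=\{x:f(x)o\in B\}$, since $e^{-D-1}T_j\ge1$. As $f(\lambda x)o=\lambda f(x)o$, the set $X^B$ is $\Lambda_\infty$-invariant, and $\lambda X^B\cap X^B=\emptyset$ for $\lambda\in\Lambda\setminus\Lambda_\infty$. So $X^B/\Lambda_\infty$ injects into $X/\Lambda$. Since $h$ is $\Lambda$-invariant and $P$ has finite index in $\Lambda_\infty$,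
$$\int_{X_\Lambda}h^d\,d\mu\ \ge\ \frac1{[\Lambda_\infty:P]}\int_{X_P\cap X^B}h^d\,d\mu\ \ge\ \frac1{[\Lambda_\infty:P]}\sum_{j\ge0}\int_{X_P\cap\Sigma_{T_j}}h^d\,d\mu=\infty .$$
This contradicts $\int_{X_\Lambda}h^d\,d\mu<\infty$. So in every $\mathrm L^1$ coupling some $|\alpha(\gamma,\cdot)|\notin\mathrm L^d$. For $p\ge d=n-1$ an $\mathrm L^p$ coupling would be an $\mathrm L^1$ coupling with all $|\alpha(\gamma,\cdot)|\in\mathrm L^d$, so none exists. $\blacksquare$
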